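\title{The hyperfinite II$_1$ factor is separably $\mathcal{Z}$-stable}

\begin{abstract}
We show that the hyperfinite II$_1$ factor $\mathcal R$, regarded as a C$^*$-algebra with its operator norm, is separably $\mathcal Z$-stable: every separable C$^*$-subalgebra of $\mathcal R$ is contained in a separable C$^*$-subalgebra that absorbs the Jiang--Su algebra $\mathcal Z$ tensorially, and even the universal UHF algebra $\mathcal Q$. More generally, a II$_1$ factor with separable predual is separably $\mathcal Z$-stable if and only if it is McDuff. The main step passes from the trace norm to the operator norm: if a tracial von Neumann algebra contains unital copies of the $k\times k$ matrices that almost commute with any given finite set in the trace norm, then it contains copies that do so in the operator norm.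
\end{abstract}

\section{The question}\label{sec:question}

Throughout, homomorphisms are $*$-homomorphisms, $\otimes$ is the minimal tensor product of C$^*$-algebras, $\mathbb M_k$ is the algebra of complex $k\times k$ matrices with matrix units $e_{ij}$, $[x,y]=xy-yx$, and $X'$ is the commutant of a set $X$.

A separable unital C$^*$-algebra $D\neq\mathbb C$ is \emph{strongly self-absorbing} if there are an isomorphism $\varphi\colon D\to D\otimes D$ and unitaries $v_n\in D\otimes D$ with $\|v_n\varphi(x)v_n^*-x\otimes1\|\to0$ for all $x\in D$. Such an algebra is simple. A C$^*$-algebra $E$ is \emph{$D$-stable} if $E\cong E\otimes D$. Two strongly self-absorbing algebras matter here: the Jiang--Su algebra $\mathcal Z$ and the universal UHF algebra $\mathcal Q=\varinjlim \mathbb M_{r!}$, the limit along unital inclusions $\mathbb M_{r!}\subset \mathbb M_{(r+1)!}$. The only further property of $\mathcal Z$ that we use is the theorem of Jiang and Su that infinite-dimensional simple unital AF algebras are $\mathcal Z$-stable. It gives $\mathcal Q\cong\mathcal Q\otimes\mathcal Z$,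 so every $\mathcal Q$-stable algebra is $\mathcal Z$-stable:
\begin{equation}\label{eq:QZ}
E\cong E\otimes\mathcal Q\cong E\otimes\mathcal Q\otimes\mathcal Z\cong E\otimes\mathcal Z .
\end{equation}

What $D$-stability measures is the supply of almost central copies of $D$. For a unital C$^*$-algebra $E$ put $E_\infty=\ell^\infty(E)/c_0(E)$, and view $E\subseteq E_\infty$ as the constant sequences. An element of $E_\infty\cap E'$ is the class of a bounded sequence $(x_m)$ with $\|[x_m,y]\|\to0$ for all $y\in E$.

\begin{theorem}[{\cite[Thm.~7.2.2]{Rordam}, \cite[Thm.~2.2]{TomsWinter}}]\label{thm:absorb}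
Let $D$ be strongly self-absorbing and let $E$ be a separable unital C$^*$-algebra. Then $E\cong E\otimes D$ if and only if there is a unital homomorphism $D\to E_\infty\cap E'$.
\end{theorem}

The criterion concerns separable algebras. For an arbitrary algebra one asks for absorption on sufficiently many separable pieces.

\begin{definition}
A C$^*$-algebra $B$ is \emph{separably $D$-stable} if for every separable C$^*$-subalgebra $C\subseteq B$ there is a separable $D$-stable C$^*$-subalgebra $E$ with $C\subseteq E\subseteq B$.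
\end{definition}

For separable $B$ this is $D$-stability itself: take $C=B$ in one direction and $E=B$ in the other.

Von Neumann algebras have a parallel theory. Let $(M,\tau)$ be a von Neumann algebra with a faithful normal tracial state, and $\|x\|_2=\tau(x^*x)^{1/2}$. It is a \emph{II$_1$ factor} if it is infinite-dimensional with trivial center. The \emph{hyperfinite} II$_1$ factor $\mathcal R$ is the II$_1$ factor, unique up to isomorphism, that is the weak closure of an increasing sequence of finite-dimensional subalgebras; by uniqueness, for each $k\ge2$ it is the weak closure of $\mathbb M_k^{\otimes\infty}$ in the tracial representation. A II$_1$ factor $M$ is \emph{McDuff} if $M\cong M\mathbin{\bar\otimes}\mathcal R$. For a free ultrafilter $\omega$ on $\mathbb N$, fixed from now on, the tracial ultrapower is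
\[
M^\omega=\ell^\infty(M)\big/\{(x_m): \lim_{m\to\omega}\|x_m\|_2=0\},
\]
and $M\subseteq M^\omega$ as constant sequences.

\begin{theorem}[McDuff \cite{McDuff}]\label{thm:mcduff}
A II$_1$ factor $M$ with separable predual satisfies $M\cong M\mathbin{\bar\otimes}\mathcal R$ if and only if $M^\omega\cap M'$ is noncommutative.
\end{theorem}

A II$_1$ factor is also a C$^*$-algebra, and never a separable one: if $f_1,f_2,\dots$ are nonzero orthogonal projections, the sums $\sum_{n\in A}f_n$, $A\subseteq\mathbb N$, are uncountably many elements at mutual distance $1$. The following question comes from Farah and Szab\'o \cite{FarahSzabo}.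

\begin{quote}
\emph{Is $\mathcal R$, as a C$^*$-algebra with its operator norm, separably $\mathcal Z$-stable?}
\end{quote}

The analogy between Theorems~\ref{thm:absorb} and~\ref{thm:mcduff} suggests that it is, and the simplest case agrees: if $C$ lies in the norm closure of $\bigcup_n\mathbb M_k^{\otimes n}$, this UHF algebra serves as $E$. The difference between the norms suggests caution. Theorem~\ref{thm:absorb} demands commutators that are small in operator norm, while the tensor structure of $\mathcal R$ gives commutators that are small in $\|\cdot\|_2$, and a projection of tiny trace still has norm $1$. The far-out tensor factors of $\mathcal R$ do fail to be almost central in norm (Section~\ref{sec:example}), and a finite subset of $\mathcal R$ may have no noncommutative relative commutant at all (Remark~\ref{rem:zero}). The answer is nevertheless yes.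

\section{Results}\label{sec:results}

Fix $k\ge2$. The tracial form of almost centrality, for $(M,\tau)$ as above, is the following condition.
\begin{itemize}
\item[$(\mathrm T_k)$] For every finite $G\subset M$ and $\delta>0$ there is a unital homomorphism $\Psi\colon\mathbb M_k\to M$ with $\|[\Psi(e_{ij}),g]\|_2<\delta$ for all $g\in G$ and all $i,j$.
\end{itemize}

\begin{theorem}\label{thm:A}
Let $(M,\tau)$ be a von Neumann algebra with a faithful normal tracial state that satisfies $(\mathrm T_k)$. For every finite $F\subset M$ and $\varepsilon>0$ there is a unital homomorphism $\Theta\colon\mathbb M_k\to M$ such that, in operator norm,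
\[
\operatorname{dist}\bigl(a,\;M\cap\Theta(\mathbb M_k)'\bigr)\le\varepsilon\qquad(a\in F).
\]
In particular $\|[\Theta(x),a]\|\le2\varepsilon\|x\|$ for all $x\in\mathbb M_k$ and $a\in F$.
\end{theorem}

The last assertion follows from the first, since $[\Theta(x),a]=[\Theta(x),a-d]$ for $d\in\Theta(\mathbb M_k)'$. As $\|\cdot\|_2\le\|\cdot\|$, it implies $(\mathrm T_k)$ in turn, so the hypothesis is also necessary.

\begin{theorem}\label{thm:B}
If $(M,\tau)$ satisfies $(\mathrm T_k)$ for all $k\ge2$, then $M$ is separably $\mathcal Q$-stable, hence separably $\mathcal Z$-stable. In particular this holds for $\mathcal R$.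
\end{theorem}

\begin{theorem}\label{thm:C}
For a II$_1$ factor $M$ with separable predual the following are equivalent:
\begin{enumerate}
\item[(1)] $M$ is McDuff;
\item[(2)] $M$ is separably $\mathcal Z$-stable;
\item[(3)] $M$ is separably $\mathcal Q$-stable;
\item[(4)] $M$ is separably $D$-stable for some strongly self-absorbing $D$;
\item[(5)] for every $k\ge2$, finite $F\subset M$ and $\varepsilon>0$ there is a unital homomorphism $\Theta\colon\mathbb M_k\to M$ with $\operatorname{dist}(a,M\cap\Theta(\mathbb M_k)')\le\varepsilon$ for all $a\in F$.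
\end{enumerate}
\end{theorem}

The work lies in Theorem~\ref{thm:A}, which occupies Sections~\ref{sec:example}--\ref{sec:limit}. The other two theorems follow from it in Section~\ref{sec:BC}.

\section{Tracial preliminaries}\label{sec:prelim}

Let $(M,\tau)$ be a von Neumann algebra with a faithful normal tracial state, acting on $L^2(M,\tau)$. The \emph{left support} $\ell(y)\in M$ of $y\in M$ is the projection onto the closure of the range of $y$; the right support is $\ell(y^*)$. We use these standard facts.
\begin{itemize}
\item[(F1)] $\|y^*\|_2=\|y\|_2\le\|y\|$ and $\|xyz\|_2\le\|x\|\,\|y\|_2\,\|z\|$. In particular $\|xq\|_2$ and $\|qx\|_2$ are at most $\|x\|\,\tau(q)^{1/2}$ for a projection $q$.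
\item[(F2)] The two supports of $y$ have the same trace. So $\tau(\ell(yp))\le\tau(p)$ for a projection $p$, because the right support of $yp$ lies under $p$.
\item[(F3)] $\tau(\bigvee_ip_i)\le\sum_i\tau(p_i)$ for projections $p_i$.
\item[(F4)] Each ball $\{x\in M:\|x\|\le r\}$ is complete, hence closed, for $\|\cdot\|_2$.
\item[(F5)] A weakly dense unital $*$-subalgebra of $M$ is strongly dense, hence $\|\cdot\|_2$-dense, because $\|x\|_2=\|x\hat1\|$ for the tracial vector $\hat 1$.
\end{itemize}
We use $M^\omega$ only as a C$^*$-algebra. The inclusion $M\subseteq M^\omega$ is injective, hence isometric, and the quotient map respects continuous functional calculus: if a bounded sequence $(h_m)$ of self-adjoint elements represents $h$, then $(f(h_m))$ represents $f(h)$.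

\begin{lemma}\label{lem:Tk}
For every $k\ge2$, the algebra $\mathcal R$ satisfies $(\mathrm T_k)$, and so does $M\mathbin{\bar\otimes}\mathcal R$ for every II$_1$ factor $M$.
\end{lemma}

\begin{proof}
Write $\mathcal R$ as the weak closure of $\bigcup_n\mathbb M_k^{\otimes n}$. Given $G$ and $\delta$, (F5) provides $n$ and, for each $g\in G$, an element $g'$ of $\mathbb M_k^{\otimes n}$ (respectively $M\otimes\mathbb M_k^{\otimes n}$) with $\|g-g'\|_2<\delta/2$. Let $\Psi$ map $\mathbb M_k$ onto the $(n+1)$-st tensor factor. Then $[\Psi(e_{ij}),g']=0$, so $\|[\Psi(e_{ij}),g]\|_2\le2\|g-g'\|_2<\delta$.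
\end{proof}

To pass from small commutators to nearby elements of the commutant we average. Let $K\subset\mathbb M_k$ be the finite group of signed permutation matrices. Each $u\in K$ is a signed sum of $k$ matrix units, and $K$ spans $\mathbb M_k$: $e_{ij}$ is half the difference of two elements of $K$ that differ only in the sign of the $(i,j)$ entry. For a unital homomorphism $\Theta$ from $\mathbb M_k$ to a unital C$^*$-algebra $B$ put
\[
\mathbb E_\Theta(y)=\frac1{|K|}\sum_{u\in K}\Theta(u)\,y\,\Theta(u)^*\qquad(y\in B).
\]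
This map is contractive. Its values are fixed by conjugation with $\Theta(K)$, so they lie in $B\cap\Theta(\mathbb M_k)'$. Since $\Theta(u)y\Theta(u)^*-y=[\Theta(u),y]\Theta(u)^*$,
\begin{equation}\label{eq:avg}
\|\mathbb E_\Theta(y)-y\|\le\max_{u\in K}\|[\Theta(u),y]\|,
\end{equation}
and when $B=M$ the same inequality holds with $\|\cdot\|_2$ on both sides.

The link between the two norms is that an element of small trace norm has small operator norm off a projection of small trace. Part (b) of the next lemma is the version that we need: a bound on the operator norm in $M^\omega$ holds in $M$ off such a projection.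

\begin{lemma}\label{lem:cheb}
\begin{enumerate}
\item[(a)] For $y\in M$, $t>0$ and $q=1_{(t^2,\infty)}(y^*y)$ we have $\|y(1-q)\|\le t$ and $\tau(q)\le\|y\|_2^2/t^2$.
\item[(b)] If a bounded sequence $(y_m)$ in $M$ represents $y\in M^\omega$ and $\|y\|\le r<t$, then $\lim_{m\to\omega}\tau\bigl(1_{(t^2,\infty)}(y_m^*y_m)\bigr)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\|y(1-q)\|^2=\|y^*y(1-q)\|\le t^2$, and $t^2q\le y^*y$ gives $t^2\tau(q)\le\|y\|_2^2$.

(b) Let $g(\lambda)=\max(\lambda-r^2,0)$. The spectrum of $y^*y$ lies in $[0,r^2]$, so $(g(y_m^*y_m))$ represents $g(y^*y)=0$, that is, $\lim_\omega\|g(y_m^*y_m)\|_2=0$. On $[0,\infty)$ we have $1_{(t^2,\infty)}\le g^2/(t^2-r^2)^2$; apply this to $y_m^*y_m$ and take traces.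
\end{proof}

\section{An example: patching copies of $\mathbb M_2$}\label{sec:example}

Let $\mathcal R$ be the weak closure of $\mathbb M_2^{\otimes\infty}$ and $\Psi_n\colon\mathbb M_2\to\mathcal R$ the inclusion of the $n$-th factor. Put
\[
q_n=\Psi_1(e_{11})\cdots\Psi_{n-1}(e_{11}),\qquad f_n=q_n-q_{n+1}=q_n\Psi_n(e_{22})\qquad(n\ge1),
\]
with $q_1=1$. The $f_n$ are orthogonal projections of trace $2^{-n}$, and $q_n=\sum_{m\ge n}f_m$. If $x_n$ are contractions with $[x_n,f_n]=0$, the partial sums of $\sum_nf_nx_n$ are contractions and $\|\cdot\|_2$-Cauchy, so the series converges in $\mathcal R$ by (F4). With $w=e_{12}+e_{21}$ and $z=e_{11}-e_{22}$, so that $zw=-wz$, let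
\[
a=\sum_{n\ge1}f_n\Psi_{n+1}(w).
\]

\emph{No far-out tensor factor almost commutes with $a$ in norm.} The diagonal unitary $\Psi_{n+1}(z)$ commutes with every $f_m$, and with $\Psi_{m+1}(w)$ for $m\ne n$. Hence $[\Psi_{n+1}(z),a]=2f_n\Psi_{n+1}(zw)$, which has trace norm $2\cdot2^{-n/2}$ but operator norm $2$, for every $n\ge1$.

\emph{The failure is confined to a small projection, where it can be repaired.} Put $\Theta_1=\Psi_2$ and
\begin{equation}\label{eq:patch}
\Theta_{n+1}(x)=(1-q_n)\,\Theta_n(x)+q_n\,\Psi_{n+2}(x).
\end{equation}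
By induction $\Theta_n(x)=\sum_{m<n}f_m\Psi_{m+2}(x)+q_n\Psi_{n+1}(x)$. This is a unital homomorphism, since $f_m$ commutes with the range of $\Psi_{m+2}$ and $q_n$ with that of $\Psi_{n+1}$. The element $d_n=\sum_{m<n}f_m\Psi_{m+1}(w)=a(1-q_n)$ commutes with $\Theta_n(\mathbb M_2)$ and agrees with $a$ off $q_n$. Each step changes the homomorphism only under the current defect $q_n$, so $\|\Theta_{n+1}(x)-\Theta_n(x)\|_2\le2\|x\|\tau(q_n)^{1/2}$, and it replaces the defect by a smaller one. The limit $\Theta(x)=\sum_mf_m\Psi_{m+2}(x)$ commutes with $a$, because $\Psi_{m+2}(x)$ commutes with $\Psi_{m+1}(w)$.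

The general proof follows this scheme: keep the old copy $\Theta$ away from the defect $q$, put a fresh and much more central copy $\Psi$ on $q$, repeat, and pass to a $\|\cdot\|_2$-limit. The example is easy because $q_n$ commutes with $\Theta_n(\mathbb M_2)$, with $\Psi_{n+2}(\mathbb M_2)$ and with $a$. In general $q$ is a spectral projection from Lemma~\ref{lem:cheb} and commutes with none of them. Commutation with $\Theta$ is gained by enlarging $q$, and commutation with $\Psi$ by working in $M^\omega$. Commutation with $a$ cannot be arranged (if $F$ generates $\mathcal R$, only the projections $0$ and $1$ commute with $F$), and the next two sections provide the substitute.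

\section{Slowly varying cut-off functions}\label{sec:cutoff}

Let $v$ be the bilateral shift on $\ell^2(\mathbb Z)$. The projection $p$ onto $\ell^2(\{j\le0\})$ has $\|[p,v]\|=1$, while the diagonal operator $T$ with entries $\lambda_j$ has $\|[T,v]\|=\sup_j|\lambda_{j+1}-\lambda_j|$. So a ramp that descends from $1$ to $0$ in $N$ steps commutes with $v$ up to $1/N$ in operator norm, where a sharp cut does not. The next lemma creates this picture around any projection $q$: one grows $q$ layer by layer, so that each element of a finite set moves a vector by at most one layer. In a tracial algebra each layer costs only a bounded factor in trace.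

\begin{lemma}\label{lem:layers}
Let $\Theta\colon\mathbb M_k\to M$ be a unital homomorphism, $G=G^*\subset M$ a finite set of contractions, $q\in M$ a projection and $n\ge1$. There are projections $p_0\le p_1\le\dots\le p_{n-1}$ in $M\cap\Theta(\mathbb M_k)'$ with
\[
q\le p_0,\qquad\tau(p_{n-1})\le\bigl(k^2(|G|+1)\bigr)^{n}\tau(q),
\]
and the following property. Put $\Delta_0=p_0$, $\Delta_j=p_j-p_{j-1}$ for $1\le j\le n-1$, and $\Delta_n=1-p_{n-1}$. For all real $\lambda_0,\dots,\lambda_n$ the element $T=\sum_j\lambda_j\Delta_j$ satisfies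
\[
\|[T,g]\|\le2\max_j|\lambda_{j+1}-\lambda_j|\qquad(g\in G).
\]
\end{lemma}

\begin{proof}
Define
\[
p_0=\bigvee_{i,l}\ell\bigl(\Theta(e_{il})q\bigr),\qquad p_{j+1}=\bigvee_{i,l}\ \bigvee_{g\in G\cup\{1\}}\ell\bigl(\Theta(e_{il})gp_j\bigr).
\]
The range of $p_{j+1}$ is the closed span of the vectors $\Theta(e_{il})gp_j\xi$. It is invariant under the $*$-algebra $\Theta(\mathbb M_k)$, so $p_{j+1}\in\Theta(\mathbb M_k)'$. It contains $gp_j\xi=\sum_i\Theta(e_{ii})gp_j\xi$ for $g\in G\cup\{1\}$, so
\[
p_j\le p_{j+1},\qquad(1-p_{j+1})\,g\,p_j=0\quad(g\in G).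
\]
The same two arguments, applied to the vectors $\Theta(e_{il})q\xi$, give $p_0\in\Theta(\mathbb M_k)'$ and $q\le p_0$. By (F2) and (F3), $\tau(p_0)\le k^2\tau(q)$ and $\tau(p_{j+1})\le k^2(|G|+1)\tau(p_j)$, which yields the trace bound.

Let $g\in G$. If $i\ge j+2$, then $\Delta_i\le1-p_{i-1}\le1-p_{j+1}$ and $\Delta_j\le p_j$, so $\Delta_ig\Delta_j=0$. If $i\le j-2$, then $\Delta_ig\Delta_j=(\Delta_jg^*\Delta_i)^*=0$, since $g^*\in G$. As $\sum_j\Delta_j=1$,
\[
[T,g]=\sum_{i,j}(\lambda_i-\lambda_j)\Delta_ig\Delta_j=\sum_{j}(\lambda_{j+1}-\lambda_j)\Delta_{j+1}g\Delta_j-\sum_j(\lambda_{j+1}-\lambda_j)\Delta_jg\Delta_{j+1}.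
\]
Let $\mu=\max_j|\lambda_{j+1}-\lambda_j|$. The terms of the first sum on the right have orthogonal ranges, so applied to a vector $\xi$ it has squared norm at most $\mu^2\sum_j\|g\Delta_j\xi\|^2\le\mu^2\|\xi\|^2$. The second sum is the adjoint of the first with $g^*$ in place of $g$. Hence $\|[T,g]\|\le2\mu$.
\end{proof}

\section{Rotating one copy of $\mathbb M_k$ into another}\label{sec:rotation}

Replacing the projection in \eqref{eq:patch} by a ramp destroys multiplicativity: in $\mathbb M_k\otimes\mathbb M_k$ the average $\frac12(e_{11}\otimes1+1\otimes e_{11})$ has the eigenvalue $\frac12$, so it is not a projection. We must interpolate between $x\mapsto x\otimes1$ and $x\mapsto1\otimes x$ through homomorphisms. Let $S$ be the flip on $\mathbb C^k\otimes\mathbb C^k$, let $P=\frac12(1-S)$ be the projection onto the antisymmetric tensors, and let $U_t=1-P+e^{i\pi t}P$, a path of unitaries from $U_0=1$ to $U_1=S$. Conjugating $x\otimes 1$ by $U_t$ gives the interpolation. For $k=2$, with basis $\xi_1,\xi_2$ of $\mathbb C^2$, the unitary $U_t$ fixes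 $\xi_1\otimes\xi_1$ and sends $\xi_1\otimes\xi_2$ to
\[
\tfrac12(1+e^{i\pi t})\,\xi_1\otimes\xi_2+\tfrac12(1-e^{i\pi t})\,\xi_2\otimes\xi_1,
\]
so the projection $U_t(e_{11}\otimes1)U_t^*$ onto the span of these two vectors moves from $e_{11}\otimes1$ to $1\otimes e_{11}$. We shall substitute a ramp $b$ for the parameter $t$.

This creates the central difficulty. Let $\Theta$ be the old copy, $\Psi$ the fresh one, and $d\in\Theta(\mathbb M_k)'$ an element close to $a$ off $q$; suppose that $\Psi$ commutes with $a$ and $d$. The intermediate copies are built from both $\Theta$ and $\Psi$, so they commute with $d$ but not with $a$. On $q$, however, $d$ is far from $a$. Hence two transitions are needed, on disjoint sets of layers. On the layers next to $q$ the new copy equals $\Psi$, which commutes with both $a$ and $d$, and there the approximant changes from $a$ to $d$ by means of $cac+sds$ with $c^2+s^2=1$. On the outer layers the approximant is $d$, and there $\Psi$ is rotated back to $\Theta$. The relation $bc=c$ below says that the rotation is complete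 wherever $a$ is still present (Figure~\ref{fig:profiles}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15]
\draw[->] (0,0)--(8.6,0) node[right]{$j$};
\draw[->] (0,0)--(0,2.5);
\draw[gray] (4,0)--(4,2.3);
\draw[thick,domain=0:4,smooth] plot (\x,{2*cos(22.5*\x)}) -- (8,0);
\draw[thick,dashed,domain=0:4,smooth] plot (\x,{2*sin(22.5*\x)}) -- (8,2);
\draw[very thick,dotted] (0,2)--(4,2)--(8,0);
\node[left] at (0,2) {$1$};
\node[below] at (0,0) {$0$};
\node[below] at (4,0) {$N$};
\node[below] at (8,0) {$2N$};
\node at (3.2,0.25) {$c$};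
\node at (0.8,0.25) {$s$};
\node at (6.3,1.15) {$b$};
\node at (2,-0.9) {\small copy $\Psi$; $a$ changes to $d$};
\node at (6.2,-0.9) {\small approximant $d$; $\Psi$ rotates to $\Theta$};
\end{tikzpicture}
\caption{The values of the cut-off functions $c$ (solid), $s$ (dashed) and $b$ (dotted) on the layers $\Delta_0,\dots,\Delta_{2N}$ grown around the defect $q\le\Delta_0$. One has $c^2+s^2=1$ everywhere, $s=0$ on $\Delta_0$, $b=1$ wherever $c\neq0$, and $b=0$ on the last layer $\Delta_{2N}$, which carries almost all of the trace.}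
\label{fig:profiles}
\end{figure}

\begin{lemma}\label{lem:rotate}
Let $B$ be a unital C$^*$-algebra and $\Theta,\Psi\colon\mathbb M_k\to B$ unital homomorphisms with commuting ranges. Put $S=\sum_{i,j}\Theta(e_{ij})\Psi(e_{ji})$, $P=\frac12(1-S)$ and $A=B\cap\Theta(\mathbb M_k)'\cap\Psi(\mathbb M_k)'$.
\begin{enumerate}
\item[(a)] $S=S^*$, $S^2=1$ and $S\Theta(x)S=\Psi(x)$. Thus $P$ is a projection, and it commutes with $A$.
\item[(b)] Let $b,c,s\in A$ be commuting self-adjoint elements with $c^2+s^2=1$ and $bc=c$. Put $U=\exp(i\pi bP)$ and $\Theta^+=U\Theta(\cdot)U^*$. Let $a\in B\cap\Psi(\mathbb M_k)'$, $d\in A$ and $y=cac+sds$. Then $\|y\|\le\max(\|a\|,\|d\|)$ and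
\begin{align}
\|[\Theta^+(x),y]\|&\le2\pi\,\|[b,d]\|\,\|x\|\qquad(x\in\mathbb M_k),\label{eq:rot1}\\
\|a-y\|&\le\|s(a-d)s\|+\|[c,a]\|+\|[s,a]\|.\label{eq:rot2}
\end{align}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As the ranges commute, $S^*=\sum_{i,j}\Theta(e_{ji})\Psi(e_{ij})=S$. In
$S^2=\sum\Theta(e_{ij}e_{lm})\Psi(e_{ji}e_{ml})$ only the terms with $l=j$ and $m=i$ survive, so $S^2=\sum_{i,j}\Theta(e_{ii})\Psi(e_{jj})=1$. Both $S\Theta(e_{lm})$ and $\Psi(e_{lm})S$ equal $\sum_i\Theta(e_{im})\Psi(e_{li})$, so $S\Theta(x)=\Psi(x)S$.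

(b) In $2\times2$ matrices over $B$, $y=(c\ \ s)\operatorname{diag}(a,d)(c\ \ s)^*$, and the row $(c\ \ s)$ has norm $1$ because $c^2+s^2=1$. This bounds $\|y\|$. Since $c^2a=cac+c[c,a]$ and $s^2a=sas+s[s,a]$,
\[
a-y=s(a-d)s+c[c,a]+s[s,a],
\]
and \eqref{eq:rot2} follows from $\|c\|,\|s\|\le1$.

For \eqref{eq:rot1}, note that $(bP)^n=b^nP$ for $n\ge1$, so $U=1-P+Pe^{i\pi b}$. The elements $c,s$ commute with $U$, $S$ and $\Theta(\mathbb M_k)$, hence with $\Theta^+(\mathbb M_k)$. We treat the two terms of $y$ separately.

\emph{The term $cac$ commutes with $\Theta^+(x)$.} From $b^nc=c$ we get $e^{i\pi b}c=-c$, so $Uc=(1-P)c-Pc=Sc$. Taking adjoints and moving $c$ to the right gives $U^*c=Sc$. Therefore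
\[
\Theta^+(x)c=U\Theta(x)Sc=Uc\,\Theta(x)S=Sc\,\Theta(x)S=S\Theta(x)Sc=\Psi(x)c,
\]
and $c\,\Theta^+(x)=c\Psi(x)$ by taking adjoints with $x^*$ in place of $x$. As $\Psi(x)$ commutes with $a$ and $c$,
\[
\Theta^+(x)\,cac=\Psi(x)\,cac=cac\,\Psi(x)=cac\,\Theta^+(x).
\]

\emph{The term $sds$ almost commutes with $\Theta^+(x)$.} For self-adjoint $h$,
\[
e^{ih}de^{-ih}-d=\int_0^1e^{ith}\,i[h,d]\,e^{-ith}\,dt,
\]
so $\|[e^{ih},d]\|\le\|[h,d]\|$. Since $P$ commutes with $d$, we have $[U,d]=P[e^{i\pi b},d]$, hence $\|[U,d]\|\le\pi\|[b,d]\|$. The same bound holds for $[U^*,d]=-U^*[U,d]U^*$. Since $d$ commutes with $\Theta(x)$,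
\[
[\Theta^+(x),sds]=s\,[\Theta^+(x),d]\,s=s\bigl([U,d]\Theta(x)U^*+U\Theta(x)[U^*,d]\bigr)s,
\]
which has norm at most $2\pi\|[b,d]\|\,\|x\|$.
\end{proof}

\section{Shrinking the defect}\label{sec:step}

Fix a nonempty finite set $F$ of contractions in $M$ and put $L=k^2(4|F|+1)$. A \emph{partial solution with error $\varepsilon$} is a triple $(\Theta,(d_a)_{a\in F},q)$ of a unital homomorphism $\Theta\colon\mathbb M_k\to M$, contractions $d_a\in M\cap\Theta(\mathbb M_k)'$ and a projection $q\in M$, the \emph{defect}, such that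
\[
\|(a-d_a)(1-q)\|\le\varepsilon\qquad(a\in F).
\]
With $q=0$ this is the conclusion of Theorem~\ref{thm:A}. The next proposition is the general form of the step \eqref{eq:patch}: the defect becomes as small as we like, the error grows by a controlled amount, and $\Theta$ moves little in trace norm if the old defect was small compared with $L^{-2N}$.

\begin{proposition}\label{prop:step}
Assume $(\mathrm T_k)$. Let $(\Theta,(d_a),q)$ be a partial solution with error $\varepsilon$, let $N\ge1$ be an integer and $\kappa>0$. There is a partial solution $(\Theta^+,(d_a^+),q^+)$ with error $\varepsilon+20/N$ such that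
\[
\tau(q^+)\le\kappa,\qquad\|\Theta^+(x)-\Theta(x)\|_2\le4\|x\|\bigl(L^{2N}\tau(q)\bigr)^{1/2}\quad(x\in\mathbb M_k).
\]
\end{proposition}

\begin{proof}
\emph{Cut-off functions.} Apply Lemma~\ref{lem:layers} with $n=2N$ and $G=\{a,a^*,d_a,d_a^*:a\in F\}$, and write $p=p_{2N-1}$; then $\tau(p)\le L^{2N}\tau(q)$. Let $c=\sum c_j\Delta_j$, $s=\sum s_j\Delta_j$, $b=\sum b_j\Delta_j$, where
\[
(c_j,s_j,b_j)=\begin{cases}\bigl(\cos\frac{\pi j}{2N},\ \sin\frac{\pi j}{2N},\ 1\bigr),&0\le j\le N,\\[3pt] \bigl(0,\ 1,\ \frac{2N-j}{N}\bigr),&N\le j\le2N.\end{cases}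
\]
These elements commute with each other and with $\Theta(\mathbb M_k)$, and $c^2+s^2=1$, $bc=c$, $b\ge0$. Since $s_0=0$ and $q\le\Delta_0$, we have $s=(1-q)s$; since $b_{2N}=0$, we have $b=pb$. Consecutive values of $c_j$ and of $s_j$ differ by at most $\pi/2N$, and those of $b_j$ by at most $1/N$, so
\[
\|[c,a]\|\le\frac\pi N,\qquad\|[s,a]\|\le\frac\pi N,\qquad\|[b,d_a]\|\le\frac2N\qquad(a\in F).
\]
Put $y_a=cac+sd_as\in M$.

\emph{Rotation in $M^\omega$.} Condition $(\mathrm T_k)$ gives only approximate commutation in $\|\cdot\|_2$, which no estimate in operator norm can use directly; in $M^\omega$ it becomes exact. Let $H$ be the finite set consisting of $b,c,s$, all $\Theta(e_{il})$ and all $a,d_a$. Choose unital homomorphisms $\Psi_m\colon\mathbb M_k\to M$ with $\|[\Psi_m(e_{ij}),g]\|_2<1/m$ for $g\in H$, and let $\Psi(x)\in M^\omega$ be the class of $(\Psi_m(x))_m$. Then $\Psi$ is a unital homomorphism whose range commutes with $H$, so Lemma~\ref{lem:rotate} applies in $B=M^\omega$ to $\Theta,\Psi,b,c,s$ and each pair $a,d_a$. Let $P,U\in M^\omega$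 be as in that lemma and $\Theta^\omega=U\Theta(\cdot)U^*$. The lemma gives $\|y_a\|\le1$. By \eqref{eq:avg} and \eqref{eq:rot1}, $\|y_a-\mathbb E_{\Theta^\omega}(y_a)\|\le4\pi/N$. Since $\|s(a-d_a)s\|=\|s(a-d_a)(1-q)s\|\le\varepsilon$, \eqref{eq:rot2} gives $\|a-y_a\|\le\varepsilon+2\pi/N$. Together,
\begin{equation}\label{eq:ultra}
\|a-\mathbb E_{\Theta^\omega}(y_a)\|\le\varepsilon+\frac{6\pi}N\quad\text{in }M^\omega\qquad(a\in F).
\end{equation}
The old defect has disappeared from the estimate.

\emph{Lifting.} We need honest homomorphisms into $M$ that differ from $\Theta$ only near $p$, so we lift $U$ to unitaries of a form that guarantees this. Represent $P$ by a bounded sequence $(P_m)$ of self-adjoint elements of $M$ (take real parts of any representing sequence) and put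
\[
U_m=\exp\bigl(i\pi b^{1/2}P_mb^{1/2}\bigr),\qquad\Theta_m^+=U_m\Theta(\cdot)U_m^*,\qquad d^+_{a,m}=\mathbb E_{\Theta_m^+}(y_a).
\]
Each $U_m$ is a unitary in $M$, each $\Theta_m^+$ is a unital homomorphism, and $d^+_{a,m}$ is a contraction in $M\cap\Theta^+_m(\mathbb M_k)'$. As $b^{1/2}=pb^{1/2}$, the exponential series gives $U_m-1=p(U_m-1)$, so $\|U_m-1\|_2\le2\tau(p)^{1/2}$ by (F1), and for every $m$
\[
\|\Theta_m^+(x)-\Theta(x)\|_2=\|[U_m-1,\Theta(x)]U_m^*\|_2\le2\|x\|\,\|U_m-1\|_2\le4\|x\|\bigl(L^{2N}\tau(q)\bigr)^{1/2}.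
\]
Since $P$ commutes with $b$, the sequence $(U_m)$ represents $\exp(i\pi b^{1/2}Pb^{1/2})=\exp(i\pi bP)=U$. Hence $(\Theta^+_m(x))_m$ represents $\Theta^\omega(x)$, and $(d^+_{a,m})_m$ represents $\mathbb E_{\Theta^\omega}(y_a)$.

\emph{The new defect.} Let $t=\varepsilon+20/N$, which exceeds the right side of \eqref{eq:ultra}, and $q_{a,m}=1_{(t^2,\infty)}(|a-d^+_{a,m}|^2)$. By Lemma~\ref{lem:cheb}(b), for each $a$ the set of $m$ with $\tau(q_{a,m})\le\kappa/|F|$ belongs to $\omega$. Choose $m$ in the intersection of these finitely many sets and put $\Theta^+=\Theta_m^+$, $d_a^+=d^+_{a,m}$, $q^+=\bigvee_aq_{a,m}$. Then $\tau(q^+)\le\kappa$ by (F3). Since $1-q^+\le1-q_{a,m}$, Lemma~\ref{lem:cheb}(a) gives $\|(a-d_a^+)(1-q^+)\|\le\|(a-d_a^+)(1-q_{a,m})\|\le t$.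
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:limit}

We iterate Proposition~\ref{prop:step}. The errors $20/N_n$ must be summable, which forces $N_n\to\infty$, and then the factors $L^{2N_n}$ grow very fast. This is harmless: $L$ depends only on $k$ and $|F|$, so the numbers $L^{2N_n}$ are known in advance, and the size of each defect is at our disposal one step earlier.

If $F$ is empty, $(\mathrm T_k)$ provides $\Theta$. Otherwise, after scaling $F$ and $\varepsilon$ by the same factor, $F$ consists of contractions. For $n\ge0$ choose integers $N_n\ge1$ with $20/N_n\le2^{-n-3}\varepsilon$ and put $\kappa_n=4^{-n}L^{-2N_n}$.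

\emph{Start.} Choose $\delta>0$ with $16|F|k^2\delta^2/\varepsilon^2\le\kappa_0$, and let $\Theta_0$ be given by $(\mathrm T_k)$ for $G=F$ and $\delta$. Then $\|[\Theta_0(u),a]\|_2\le k\delta$ for $u\in K$, so the contractions $d_a^{(0)}=\mathbb E_{\Theta_0}(a)$ satisfy $\|a-d_a^{(0)}\|_2\le k\delta$ by \eqref{eq:avg}. Let $q_0$ be the supremum over $a\in F$ of the projections given by Lemma~\ref{lem:cheb}(a) for $y=a-d_a^{(0)}$ and $t=\varepsilon/4$. Then $\tau(q_0)\le\kappa_0$, and $(\Theta_0,(d_a^{(0)}),q_0)$ is a partial solution with error $\varepsilon/4$.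

\emph{Iteration.} Applying Proposition~\ref{prop:step} at stage $n$ with $N=N_n$ and $\kappa=\kappa_{n+1}$, we obtain partial solutions $(\Theta_n,(d_a^{(n)}),q_n)$ with $\tau(q_n)\le\kappa_n\le4^{-n}$, with errors at most $\frac\varepsilon4+\sum_{i\ge0}2^{-i-3}\varepsilon=\frac\varepsilon2$, and with
\[
\|\Theta_{n+1}(x)-\Theta_n(x)\|_2\le4\|x\|\,(L^{2N_n}\kappa_n)^{1/2}=4\cdot2^{-n}\|x\|.
\]

\emph{Limit.} By (F4), $\Theta(x)=\lim_n\Theta_n(x)$ exists in $\|\cdot\|_2$, and $\|\Theta(x)\|\le\|x\|$. The map $\Theta$ is linear and unital, it preserves adjoints by (F1), and it is multiplicative because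
\[
\|\Theta_n(x)\Theta_n(y)-\Theta(x)\Theta(y)\|_2\le\|x\|\,\|\Theta_n(y)-\Theta(y)\|_2+\|\Theta_n(x)-\Theta(x)\|_2\,\|y\|.
\]
Fix $a\in F$ and $u\in K$, and put $z_n=(a-d_a^{(n)})(1-q_n)$, so that $\|z_n\|\le\varepsilon/2$. Since $d_a^{(n)}$ commutes with $\Theta_n(u)$,
\[
[\Theta_n(u),z_n]=[\Theta_n(u),a]-[\Theta_n(u),(a-d_a^{(n)})q_n].
\]
In $\|\cdot\|_2$, the first term on the right tends to $[\Theta(u),a]$, and the second is at most $2\|(a-d_a^{(n)})q_n\|_2\le4\tau(q_n)^{1/2}\to0$. The left side has operator norm at most $\varepsilon$. By (F4), $\|[\Theta(u),a]\|\le\varepsilon$, and \eqref{eq:avg} gives $\|a-\mathbb E_\Theta(a)\|\le\varepsilon$ with $\mathbb E_\Theta(a)\in M\cap\Theta(\mathbb M_k)'$. \qed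

\begin{remark}\label{rem:zero}
The example of Section~\ref{sec:example} reached exact commutation, but one cannot take $\varepsilon=0$ in Theorem~\ref{thm:A}. Let $F\subset\mathcal R$ be a finite set that generates $\mathcal R$ as a von Neumann algebra, for instance two unitaries $u,v$ with $uv=e^{2\pi i\theta}vu$ and $\theta$ irrational. If $F\subset\Theta(\mathbb M_k)'$, then $\Theta(\mathbb M_k)$, being closed under adjoints, commutes with $F\cup F^*$. Hence $\Theta(\mathbb M_k)\subseteq\mathcal R\cap\mathcal R'=\mathbb C$, which is impossible for a unital homomorphism on $\mathbb M_k$, $k\ge2$.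
\end{remark}

\section{Absorption: proofs of Theorems~\ref{thm:B} and~\ref{thm:C}}\label{sec:BC}

From here on the argument is C$^*$-algebraic. The copies of matrix algebras that almost commute with $C$ need not lie in $C$; adjoining them enlarges the algebra with which one has to commute, so we repeat the step countably many times.

\begin{lemma}\label{lem:closure}
Let $B$ be a unital C$^*$-algebra such that for every $k\ge2$, finite $F\subset B$ and $\varepsilon>0$ there is a unital homomorphism $\Theta\colon\mathbb M_k\to B$ with $\operatorname{dist}(a,B\cap\Theta(\mathbb M_k)')\le\varepsilon$ for all $a\in F$. Then $B$ is separably $\mathcal Q$-stable.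
\end{lemma}

\begin{proof}
Let $C\subseteq B$ be separable and $E_0=C^*(C\cup\{1\})$. Given a separable $E_n$, fix a dense sequence $(x_{n,l})_{l\ge1}$ in $E_n$, and for each $r\ge2$ choose a unital homomorphism $\theta_{n,r}\colon\mathbb M_{r!}\to B$ with $\operatorname{dist}(x_{n,l},B\cap\theta_{n,r}(\mathbb M_{r!})')\le1/r$ for $l\le r$. Let $E_{n+1}$ be generated by $E_n$ and the ranges of all $\theta_{n,r}$, and let $E=\overline{\bigcup_nE_n}$. Then $E$ is separable, $1_B\in E$ and $C\subseteq E\subseteq B$.

\emph{Claim: for every finite $X\subset E$, $\delta>0$ and $r_0$ there are $r\ge r_0$ and a unital homomorphism $\theta\colon\mathbb M_{r!}\to E$ with $\|[\theta(y),x]\|\le\delta\|y\|$ for $x\in X$, $y\in\mathbb M_{r!}$.} Choose $n$ such that each $x\in X$ is within $\delta/4$ of some $x_{n,l}$, and take $r\ge\max(r_0,2,4/\delta)$ larger than the finitely many indices $l$ used. For $\theta=\theta_{n,r}$, whose range lies in $E_{n+1}$, each $x\in X$ has distance at most $\delta/4+1/r\le\delta/2$ from $B\cap\theta(\mathbb M_{r!})'$, and the claim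 follows.

Let $(z_l)$ be a dense sequence in $E$. The claim gives $r_1<r_2<\cdots$ and unital homomorphisms $\theta_i\colon\mathbb M_{r_i!}\to E$ with $\|[\theta_i(y),z_l]\|\le\|y\|/i$ for $l\le i$. For $x\in E$ and $i\ge l$ we get $\|[\theta_i(y),x]\|\le\|y\|\,(1/i+2\|x-z_l\|)$, so $\sup_{\|y\|\le1}\|[\theta_i(y),x]\|\to0$ as $i\to\infty$. View $\mathcal Q=\overline{\bigcup_r\mathbb M_{r!}}$. For $y\in\mathbb M_{r!}$ let $\Phi(y)\in E_\infty$ be the class of $(\theta_i(y))_i$, where $y$ is regarded as an element of $\mathbb M_{r_i!}$ when $r_i\ge r$ and the finitely many other entries are $0$. The class does not depend on $r$, since changing $r$ alters finitely many entries. So $\Phi$ is a contractive unital homomorphism from $\bigcup_r\mathbb M_{r!}$ to $E_\infty\cap E'$, and it extends by continuity to $\mathcal Q$. Theorem~\ref{thm:absorb} gives $E\cong E\otimes\mathcal Q$.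
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:A}, $M$ satisfies the hypothesis of Lemma~\ref{lem:closure}, so it is separably $\mathcal Q$-stable, and by \eqref{eq:QZ} separably $\mathcal Z$-stable. Lemma~\ref{lem:Tk} shows that $\mathcal R$ is covered.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1)$\Rightarrow$(5) is Lemma~\ref{lem:Tk} with Theorem~\ref{thm:A}; (5)$\Rightarrow$(3) is Lemma~\ref{lem:closure}; (3)$\Rightarrow$(2) is \eqref{eq:QZ}; and (2)$\Rightarrow$(4) holds with $D=\mathcal Z$.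

(4)$\Rightarrow$(1). Since $M$ has separable predual, it is separable in $\|\cdot\|_2$. Let $C$ be the C$^*$-algebra generated by $1_M$ and a countable $\|\cdot\|_2$-dense subset of $M$, and let $E$ be separable and $D$-stable with $C\subseteq E\subseteq M$. Theorem~\ref{thm:absorb} gives a unital homomorphism $D\to E_\infty\cap E'$. As $\omega$ is free and $\|\cdot\|_2\le\|\cdot\|$, sequences in $c_0(E)$ vanish in $M^\omega$, so there is a canonical unital homomorphism $E_\infty\to M^\omega$ that is the identity on $E$. The composition is a unital homomorphism $\rho\colon D\to M^\omega\cap E'$.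

Now $M^\omega\cap E'=M^\omega\cap M'$. Indeed, let $(x_m)$ represent an element of the left side, $y\in M$ and $y'\in E$. Then
\[
\lim_{m\to\omega}\|[x_m,y]\|_2\le\lim_{m\to\omega}\|[x_m,y']\|_2+2\sup_m\|x_m\|\,\|y-y'\|_2=2\sup_m\|x_m\|\,\|y-y'\|_2,
\]
and $\|y-y'\|_2$ can be made arbitrarily small. Since $D$ is simple, $\rho$ is injective; since the only commutative simple unital C$^*$-algebra is $\mathbb C$, and $D\ne\mathbb C$, $D$ is noncommutative. So $M^\omega\cap M'$ is noncommutative, and Theorem~\ref{thm:mcduff} gives (1).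
\end{proof}

After (1)$\Rightarrow$(5), the hypotheses that $M$ is a factor and has separable predual enter only in the implication (4)$\Rightarrow$(1), through the choice of $C$ and through Theorem~\ref{thm:mcduff}.

\begin{remark}
The McDuff property cannot be dropped. A II$_1$ factor has property $\Gamma$ if every finite subset commutes, up to an arbitrarily small error in $\|\cdot\|_2$, with some unitary of trace zero. A McDuff factor has it: by Lemma~\ref{lem:Tk} it satisfies $(\mathrm T_2)$, and $\Psi(e_{11}-e_{22})$ is such a unitary. The free group factor $L(\mathbb F_2)$ does not have property $\Gamma$, so it is not McDuff, and by Theorem~\ref{thm:C} it is not separably $\mathcal Z$-stable.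
\end{remark}

\begin{thebibliography}{9}

\bibitem{FarahSzabo}
Ilijas Farah and G\'abor Szab\'o, \emph{Coronas and strongly self-absorbing C$^*$-algebras}, arXiv:2411.02274 (2024).

\bibitem{McDuff}
McDuff, \emph{Central sequences and the hyperfinite factor}, 1970.

\bibitem{Rordam}
R{\o}rdam, \emph{Classification of nuclear C$^*$-algebras}.

\bibitem{TomsWinter}
Toms and Winter, \emph{Strongly self-absorbing C$^*$-algebras}.

\end{thebibliography}
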